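# Pebbling the sparse Kneser graphs

## Ten pebbles on the Petersen graph

Take the ten two-element subsets of $\{1,2,3,4,5\}$, write $13$ for $\{1,3\}$, and join two of them when they are disjoint. This is the Petersen graph. Put some pebbles on its vertices. A move removes two pebbles from a vertex and puts one pebble on a neighbor of it; the other pebble is lost. Fix the target $r=12$. How many pebbles guarantee that, wherever they are placed, some sequence of moves puts a pebble on $r$?

Nine are not enough: put one on each vertex other than $r$, and no move is possible. We check by hand that ten suffice.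

The neighbors of $12$ are $45,35,34$. The other six vertices form a hexagon
$$13 - 24 - 15 - 23 - 14 - 25 - 13,$$
which we call $c_1,\dots,c_6$ in this order. Opposite vertices of the hexagon have a common neighbor of $r$ above them: $c_1=13$ and $c_4=23$ are joined to $a_1=45$; $c_2=24$ and $c_5=14$ to $a_2=35$; $c_3=15$ and $c_6=25$ to $a_3=34$. So there are three branches $\{a_j,c_j,c_{j+3}\}$. We use the names of the vertices also for the numbers of pebbles on them.

Suppose ten pebbles avoid $r$ and $r$ cannot be reached. Then each $a_j\le1$ and each $c_j\le3$. If $a_j=1$, both $c$'s of the branch are at most $1$, since two pebbles on one of them would raise $a_j$ to $2$; the branch holds at most $3$. If $a_j=0$, the two $c$'s are not both at least $2$, so the branch holds at most $3+1=4$. The three branches hold $10$ in total, so they hold $4,4,2$ or $4,3,3$ in some order. Some branch therefore holds $4$, and by symmetry we may take $c_1=3$, $c_4=1$, $a_1=0$.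

*If another branch holds 4*, it contains one hexagon neighbor of $c_1$; say this is $c_2$. Move a pebble from $c_1$ to $c_2$. If $c_2$ was $3$ it is now $4$, and $r$ is reached. If $c_2$ was $1$, then $c_5=3$ and now $c_2=2$; both send a pebble to $a_2$, and $r$ is reached.

*If the other branches hold 3 each*, look at $\{a_2,c_2,c_5\}$. If $a_2=1$, then $c_2=c_5=1$; the move $c_1\to c_2$ makes $c_2=2$, then $a_2=2$, and $r$ is reached. If $a_2=0$, then $(c_2,c_5)$ is one of $(3,0),(1,2),(2,1),(0,3)$. For $(3,0)$ and $(1,2)$ the move $c_1\to c_2$ gives $(4,0)$ and $(2,2)$, and $r$ is reached. For $(2,1)$ the move $c_2\to c_1$ makes $c_1=4$. For $(0,3)$ the move $c_5\to c_4$ makes $c_4=2$; with $c_1=3$, both send a pebble to $a_1$. In every case $r$ is reached, a contradiction.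

So the Petersen graph, which has ten vertices, needs exactly ten pebbles: the least number one could hope for. The hand check hides a structural fact: in the hard configurations many vertices near $r$ are empty, so pebbles must be paid in order to cross them. What happens when the same construction is made with $t$-subsets of a set that is barely large enough, so that distances grow with $t$?

## Class 0 and the range just above $m=2t$

**Definition (pebbling number).** Let $G=(V,E)$ be a connected simple graph with $n(G)=|V|$ vertices. A configuration is a function $C:V\to\{0,1,2,\dots\}$; its size is $|C|=\sum_vC(v)$. A pebbling step (we say *move*) along an edge from $u$ to $v$ removes two pebbles from $u$ and adds one to $v$. A vertex $w$ can be reached by $C$ if some sequence of moves leads to a configuration $C'\ge0$ with $C'(w)\ge1$. The pebbling number $\pi(G)$ is the smallest $k$ such that every vertex $r$ can be reached by every configuration of size $k$.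

One pebble on each vertex except $r$ allows no move, so $\pi(G)\ge n(G)$ always.

**Definition (Class 0).** $G$ is Class 0 if $\pi(G)=n(G)$.

A complete graph on $m\ge2$ vertices is Class 0: if $m$ pebbles avoid $r$, two of them share one of the other $m-1$ vertices, and one move finishes. The path on three vertices is not: with the root at one end and three pebbles at the other, only one pebble can be brought to the middle. More generally, $2^d-1$ pebbles on one vertex at distance $d$ from $r$ do not reach $r$, because $\sum_u2^{-\mathrm{dist}(u,r)}C(u)$ never increases under a move, starts below $1$, and would have to be at least $1$ at the end. So a Class 0 graph of diameter $d$ has at least $2^d$ vertices.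

**Definition (Kneser graph).** For $m\ge2t+1$ the graph $K(m,t)$ has as vertices the $t$-subsets of $[m]$, with $A,B$ adjacent when $A\cap B=\emptyset$.

It is connected and regular of degree $\binom{m-t}t$, and its vertex connectivity is $\kappa(K(m,t))=\binom{m-t}t$. The Petersen graph is $K(5,2)$; the graphs $K(2t+1,t)$ are the odd graphs. Two known results frame the problem.

(i) If $\mathrm{diam}(G)=2$ and $\kappa(G)\ge3$, then $G$ is Class 0. Consequently $K(m,t)$ is Class 0 when $t\ge2$ and $m\ge3t-1$.

(ii) For any constant $c>0$ there is an integer $t_0$ such that $K(2t+s,t)$ is Class 0 whenever $t>t_0$ and $s\ge c(t/\log_2t)^{1/2}$.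

The survey of Glenn Hurlbert, "Recent Progress in Graph Pebbling", arXiv:math/0509339 (2005), asks about the remaining range $1\le s\ll(t/\log_2t)^{1/2}$. Precisely: let $s(t)\ge1$ be an integer-valued function with $s(t)=o((t/\log_2t)^{1/2})$. Is there always a $t_0$ such that $K(2t+s(t),t)$ is Class 0 for all $t>t_0$? The answer is yes. In particular all sufficiently large odd graphs are Class 0.

**Theorem 1.** There is an absolute constant $t_0$ such that $K(2t+s,t)$ is Class 0 for all $t>t_0$ and all $1\le s\le\sqrt t$.

This answers the question, since $s(t)=o((t/\log_2t)^{1/2})$ implies $s(t)\le\sqrt t$ for all large $t$.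

**Corollary 2.** There is $t_1$ such that every connected Kneser graph $K(m,t)$ with $t>t_1$ (all $m\ge2t+1$) is Class 0. Moreover, all but finitely many connected Kneser graphs are Class 0.

**Conventions.** From now on $G=K(2t+s,t)$ with $1\le s\le\sqrt t$ and $n=n(G)=\binom{2t+s}t\le2^{2t+s}\le2^{3t}$, so $\ln n\le3t\ln2\le2.1t$. The degree and the connectivity are both $D=\binom{t+s}s\ge t+1$. "For $t$ large" means that $t$ exceeds an absolute constant, independent of $s$, of the configuration and of the root; there are finitely many such conditions and all are assumed. $N(X)$ is the set of vertices with a neighbor in $X$ (it may meet $X$). $S_k(v)$ and $B_k(v)$ are the sphere and ball of radius $k$ about $v$. Permutations of $[2t+s]$ act transitively on the vertices, so $n_k=|S_k(v)|$ and $b_k=|B_k(v)|$ do not depend on $v$; $d$ is the diameter. $H$ is the binary entropy function and $x^+=\max(x,0)$.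

## Empty vertices and excess

Since $\pi(G)\ge n$, we must show: if $|C|=n$ and $C(r)=0$, then $r$ can be reached. Fix such $C$ and $r$. Let
$$Z=\{v:C(v)=0\}\ni r,\qquad z=|Z|\ge1 .$$
As $|C|=n$, the pebbles beyond the first on each vertex exactly balance the empty vertices:
$$\sum_v(C(v)-1)=0,\qquad\sum_v(C(v)-1)^+=z. \tag{1}$$
We call $\sum_v(C(v)-1)^+$ the excess. A move lowers $\sum_v(C(v)-1)$ by exactly $1$. It never increases the excess and lowers it by at most $2$: the source term drops by $1$ (if the source held exactly two) or $2$, and the target term rises by $0$ or $1$.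

Everything depends on the size of $z$. If few vertices are empty, one can walk around them.

**Lemma 3.** If $p_0,\dots,p_k$ ($k\ge1$) is a path with $C(p_0)\ge2$ and $C(p_1)=\dots=C(p_{k-1})=1$, then $k$ successive moves along it put one more pebble on $p_k$, remove two from $p_0$, and empty $p_1,\dots,p_{k-1}$. Also, if $v$ holds $2^{\mathrm{dist}(v,r)}$ pebbles, then $r$ can be reached.

*Proof.* Move from $p_0$ to $p_1$, which then holds two; move these on to $p_2$, and so on. For the second claim move all pebbles along a shortest path; each step halves their number. $\square$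

**Proposition 4.** If $z\le D$, then $r$ can be reached.

*Proof.* We look for a path to $r$ that meets no other empty vertex. Since $|Z\setminus\{r\}|<D=\kappa(G)$, the graph $G-(Z\setminus\{r\})$ is connected. By (1) some $u$ has $C(u)\ge2$. Take a path from $u$ to $r$ in this graph and start at its last vertex with at least two pebbles. All later vertices before $r$ hold exactly one pebble, and Lemma 3 applies. $\square$

The argument stops exactly at $z=D+1$: if $Z=\{r\}\cup N(r)$, every path to $r$ crosses an empty neighbor of $r$. One must then bring two pebbles to an empty vertex. In the Petersen graph this is the situation $a_1=a_2=a_3=0$.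

## Collecting pebbles along a tree

The tool for crossing empty vertices is a weighted count. Part (a) below says how much arrives; part (b) says that if a single pebble can arrive, it can arrive cheaply.

**Lemma 5.** Let $T\subseteq G$ be a tree rooted at $v$, let $w(u)=2^{-\mathrm{depth}(u)}$, and let $C$ be any configuration.

(a) By moves along $T$ toward $v$ one can move at least $\sum_{u\in T\setminus v}w(u)(C(u)-1)$ pebbles onto $v$. Hence $v$ can be made to hold at least $1+\sum_{u\in T}w(u)(C(u)-1)$ pebbles.

(b) If some sequence of moves along $T$ toward $v$ moves a pebble onto $v$, and $T$ has depth at most $i$, then some sequence of at most $2^i-1$ such moves does so. It makes exactly one move onto $v$, and this is its last move.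

*Proof.* (a) Process the vertices $u\ne v$ by decreasing depth; each moves $\lfloor c/2\rfloor$ of its current $c$ pebbles' worth to its parent, that is, it makes $\lfloor c/2\rfloor$ moves. Two pebbles of weight $2^{-k}$ are replaced by one of weight $2^{-(k-1)}$, so $\sum_{u\in T}w(u)C(u)$ is preserved. At most one pebble stays on each $u\ne v$. So at the end $v$ holds at least
$$\sum_{u\in T}w(u)C(u)-\sum_{u\ne v}w(u)=C(v)+\sum_{u\in T\setminus v}w(u)(C(u)-1)=1+\sum_{u\in T}w(u)(C(u)-1),$$
where the last equality uses $w(v)=1$.

(b) For a sequence of moves toward $v$ let $\mathrm{out}(u)$ be the number of moves from $u$ to its parent and $\mathrm{in}(u)$ the sum of $\mathrm{out}(u')$ over the children $u'$ of $u$. No vertex ends with a negative number of pebbles, so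
$$C(u)+\mathrm{in}(u)\ge2\,\mathrm{out}(u)\qquad(u\ne v). \tag{2}$$
Conversely, nonnegative integers $\mathrm{out}(u)$ satisfying (2) are realized by performing the moves in order of decreasing depth of the source: when $u$ is processed it holds $C(u)+\mathrm{in}(u)\ge2\,\mathrm{out}(u)$ pebbles. Choose a solution of (2) with $\mathrm{in}(v)\ge1$ and the fewest moves. Then $\mathrm{in}(v)=1$, since otherwise one move into $v$ could be deleted; this only lowers $\mathrm{out}$ at a child of $v$ and keeps (2). Also $\mathrm{in}(u)\le2\,\mathrm{out}(u)$ for $u\ne v$: if $\mathrm{in}(u)\ge2\,\mathrm{out}(u)+1$, deleting one move into $u$ keeps (2) at $u$ and at the child concerned. So exactly one move starts at depth $1$, and the number of moves starting at depth $k+1$ is at most twice the number starting at depth $k$. Hence at most $2^{k-1}$ moves start at depth $k$, at most $2^i-1$ in total, and in the order above the last one starts at depth $1$ and lands on $v$. $\square$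

For example, on a path $a-b-v$ with $C(a)=3$, $C(b)=1$, the sum in (a) is $\frac14\cdot2+\frac12\cdot0=\frac12>0$. The number of pebbles moved is an integer, so at least one arrives: $a\to b$, then $b\to v$. We use this rounding repeatedly: *a positive sum delivers a pebble*.

## Distances, spheres and expansion in $K(2t+s,t)$

Our graph has small spheres near a vertex and no geometric obstruction further out; here are the exact statements needed.

**Lemma 6.** (a) There is a walk of length $2a$ from $A$ to $B$ if and only if $|A\setminus B|\le as$. A walk of length $2b+1$ from $A$ to $B$ forces $|A\cap B|\le bs$.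

(b) For $a\ge0$ with $2as\le t$,
$$n_{2a}\ge\binom t{as}\binom{t+s}{as}\ge\binom t{as}^2. \tag{3}$$

(c) For $t\ge5$, $d\le t$.

*Proof.* (a) If $|A\setminus B|\le s$, then $|A\cup B|\le t+s$, so at least $t$ elements lie outside $A\cup B$, and $A,B$ have a common neighbor. Conversely, if $F$ is a common neighbor, both sets lie in $F^c$, which has $t+s$ elements, so $|A\setminus B|\le s$. Thus walks of length $2$ change at most $s$ elements. On $t$-sets $|A\setminus B|$ satisfies the triangle inequality, and one can pass from $A$ to $B$ by exchanging at most $s$ elements at a time; this gives the first claim. For the second, let $B'$ be the vertex before $B$ on the walk. It is disjoint from $B$, so $A\cap B\subseteq A\setminus B'$, and $|A\setminus B'|\le bs$ by the first claim.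

(b) For $a=0$ both sides are $1$. Let $a\ge1$ and $|A\setminus B|=as$. A walk of length $2a$ exists. A shorter even distance is impossible by (a). An odd distance $2b+1\le2a-1$ would need $t-as=|A\cap B|\le bs\le(a-1)s$, that is $t\le(2a-1)s$, against $2as\le t$. So $\mathrm{dist}(A,B)=2a$. The number of such $B$ is $\binom t{as}\binom{t+s}{as}$.

(c) Let $k=|A\cap B|$. By (a), $\mathrm{dist}(A,B)\le2\lceil(t-k)/s\rceil$. Next choose a neighbor $B'$ of $B$ with $A\setminus B\subseteq B'\subseteq B^c$. Then $A\setminus B'=A\cap B$, so $\mathrm{dist}(A,B)\le2\lceil k/s\rceil+1$. The smaller bound is at most half the sum, $\lceil(t-k)/s\rceil+\lceil k/s\rceil+\frac12$. For $s=1$ this is $t+\frac12$, so $\mathrm{dist}(A,B)\le t$. For $s\ge2$ it is at most $\frac ts+2+\frac12\le\frac t2+\frac52\le t$ for $t\ge5$. $\square$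

In $K(7,3)$, where $t=3$, $s=1$: four vertices are disjoint from $A$ (distance $1$); $3\cdot4=12$ have $|A\setminus B|=1$ (distance $2$); the remaining $3\cdot6=18$ have $|A\cap B|=1$ and are at distance $3$. Indeed $1+4+12+18=35$. In the general range, $n\ge\binom{2t}t\ge2^t\ge2^d$, so the obstruction from one heap of pebbles does not exclude Class 0.

We shall estimate (3) by entropy. Recall that $\binom tk\ge2^{tH(k/t)}/(t+1)$: in the binomial distribution with parameters $t$ and $k/t$, the value $k$ is a most likely one among $t+1$ values, and its probability is $\binom tk2^{-tH(k/t)}$. For $\beta\in[0,\frac12]$ put $a_\beta=\lfloor\beta t/s\rfloor$. Then $2a_\beta s\le t$, $2a_\beta\le2\beta t$ and $0\le\beta-a_\beta s/t\le s/t\le t^{-1/2}$. So by (3)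
$$n_{2a_\beta}\ge2^{(2H(\beta)-\xi_t)t},\qquad n_{2a_\beta}2^{-2a_\beta}\ge2^{(\varphi(\beta)-\xi_t)t},\qquad\varphi(\beta)=2H(\beta)-2\beta, \tag{4}$$
where $\xi_t=2\sup|H(\beta)-H(\beta')|+\frac2t\log_2(t+1)$, the supremum being over $\beta,\beta'\in[0,\frac12]$ with $|\beta-\beta'|\le t^{-1/2}$. By uniform continuity $\xi_t\to0$, and $\xi_t$ does not depend on $\beta$ or $s$.

**Lemma 7.** (a) For every $Y\subseteq V$,
$$|N(Y)\setminus Y|\ge\frac{|Y|\,|V\setminus Y|}{(t+1)n},\qquad\text{so}\quad|N(Y)\setminus Y|\ge\frac{|Y|}{4(t+1)}\ \text{ if }|Y|\le\tfrac34n. \tag{5}$$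

(b) For $t$ large,
$$|N(X)|\ge\tfrac t{15}|X|\qquad(|X|\le t^{13}). \tag{6}$$

*Proof.* (a) The adjacency eigenvalues of $G$ are $(-1)^i\binom{t+s-i}s$, $0\le i\le t$, where $i=0$ gives the simple eigenvalue $D$ with constant eigenvectors (Lovász 1979). All others are at most $\binom{t+s-1}s=\frac t{t+s}D\le\frac t{t+1}D$. Write the indicator vector of $Y$ as $\frac{|Y|}n\mathbf 1+g$ with $g\perp\mathbf 1$, so $\|g\|^2=|Y|-\frac{|Y|^2}n$. The number of edges inside $Y$, counted twice, is then at most $D\frac{|Y|^2}n+\frac t{t+1}D\big(|Y|-\frac{|Y|^2}n\big)$. Subtracting from $D|Y|$, at least $\frac D{t+1}\cdot\frac{|Y||V\setminus Y|}n$ edges leave $Y$. Each outside vertex receives at most $D$ of them.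

(b) Let $X\ne\emptyset$. A $t$-set is a neighbor of $F$ exactly if it lies in $F^c$. So $N(X)$ is the $s$-fold shadow of the family $\{F^c:F\in X\}$ of $(t+s)$-sets, where the shadow of a family of $k$-sets consists of all $(k-1)$-sets contained in a member. (In $K(5,2)$, the shadow of $\{1,2\}^c=\{3,4,5\}$ is $\{34,35,45\}=N(12)$.) Lovász's form of the Kruskal–Katona theorem says that a family of $\binom xk$ $k$-sets, with $x\ge k$ real and $\binom xk=x(x-1)\cdots(x-k+1)/k!$, has shadow of size at least $\binom x{k-1}$. Write $|X|=\binom x{t+s}$ with $x=t+s+y$, $y\ge0$. As $\binom xk$ increases in $x\ge k$, we may iterate $s$ times and get $|N(X)|\ge\binom xt$. Since $\binom x{k-1}/\binom xk=k/(x-k+1)$, taking $k=t+1,\dots,t+s$ gives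
$$\frac{|N(X)|}{|X|}\ge\prod_{l=1}^s\frac{t+l}{s+y-l+1}=\prod_{l=1}^s\frac{t+l}{y+l}.$$
If $|X|\le t^{13}$, then $y<14$, because $\binom{t+s+14}{14}\ge(t/14)^{14}>t^{13}$ for $t$ large. The factor $l=1$ is then at least $t/15$, the others are at least $1$. $\square$

So small sets expand by a factor of order $t$, and all sets up to $\frac34n$ by a factor $1+\frac1{4(t+1)}$.

## Averaging over all centers

A natural way to use Lemma 5 is to collect in a ball around some vertex $v$ and to choose $v$ by averaging. By (1) the average of $C(u)-1$ is $0$, so interior spheres cost nothing on average. On the outermost sphere we may drop the empty vertices from the tree, and there we gain.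

**Proposition 8.** If $z>n/t^7$, then $r$ can be reached.

*Proof.* We find a vertex $v$ that can collect $2^d$ pebbles. Let $a=a_{1/5}=\lfloor t/(5s)\rfloor$ and $i=2a$. By (4) and $\varphi(\frac15)=2H(\frac15)-\frac25=1.0438\ldots>1$, for $t$ large $n_i2^{-i}\ge t^82^t\ge t^82^d$. Let
$$F(v)=\sum_{k<i}2^{-k}\sum_{u\in S_k(v)}(C(u)-1)+2^{-i}\sum_{u\in S_i(v)}(C(u)-1)^+ .$$
Take a BFS tree on $B_{i-1}(v)$ together with the vertices of $S_i(v)$ that hold at least two pebbles. By Lemma 5(a), at least $1+F(v)$ pebbles can be brought to $v$. Each $u$ lies in $S_k(v)$ for exactly $n_k$ vertices $v$, so by (1) $\sum_vF(v)=0+n_i2^{-i}z$. Hence some $v$ has $F(v)\ge\frac znn_i2^{-i}\ge t^{-7}t^82^d\ge2^d$, and Lemma 3 finishes, since $\mathrm{dist}(v,r)\le d$. $\square$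

For smaller $z$ this breaks, and not for want of care: all weights are at most $1$, so $F(v)\le\sum_u(C(u)-1)^+=z$. If $z<2^d$, no vertex has $F(v)\ge2^d$. We then have to collect near $r$, and near $r$ there may be nothing but empty vertices. Two ranges remain, $D<z<t^{10}$ and $t^{10}\le z\le n/t^7$.

## A region that expands inside itself

The way out is to split the vertex set into a small set $A$ that contains all empty vertices and a large set $L$ on which every vertex is occupied and which, *as an induced structure*, still expands. In $L$ single pebbles lie everywhere, so one extra pebble can travel any distance at no loss of excess beyond a constant (Lemma 3). One only has to pay for getting pebbles from $A$ into $L$.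

It is not enough to take $A=Z$, since occupied vertices may be sealed off by $Z$. In the Petersen graph with $Z=\{34,35,45\}$, the vertex $12$ may be occupied, but all its neighbors are empty. We add such pockets to $A$. The following does this, with parameters to be chosen.

**Lemma 9.** Let $q,N_0>0$, and let $Y\subseteq V\setminus Z$ be of maximum size subject to
$$|Y|\le N_0,\qquad|N(Y)\setminus(Z\cup Y)|\le q|Y| .$$
Put $A=Z\cup Y$, $L=V\setminus A$. Then $|N(X)\cap(L\setminus X)|\ge q|X|$ for all $X\subseteq L$ with $|Y|+|X|\le N_0$.

*Proof.* The point is that a badly expanding $X$ could be added to $Y$. First, $Y=\emptyset$ qualifies, so a maximum exists. Let $X\ne\emptyset$. The set $Y\cup X\subseteq V\setminus Z$ is larger than $Y$ and has size at most $N_0$, so by maximality more than $q(|Y|+|X|)$ vertices lie in $N(Y\cup X)\setminus(Z\cup Y\cup X)$. At most $q|Y|$ of them lie in $N(Y)$. So more than $q|X|$ lie in $N(X)\setminus(Z\cup Y\cup X)=N(X)\cap(L\setminus X)$. $\square$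

In the Petersen example with $q=\frac12$, $N_0=1$, a single vertex $v\notin Z$ qualifies exactly if all its neighbors are in $Z$; so $Y=\{12\}$, as it should be.

## Between $D$ and $t^{10}$ empty vertices

**Proposition 10.** If $D<z<t^{10}$, then $r$ can be reached.

Note that $z\ge D+1\ge t+2$; so absolute constants are negligible against $z$.

**Step 1: the region $L$ and a vertex $x\in L$ near $r$.** We set up Lemma 9 with a large expansion factor. Put $q=t/60$, $N_0=t^{13}$, and take $Y,A,L$ as in Lemma 9. By (6), $\frac t{15}|Y|\le|N(Y)|\le z+|Y|+q|Y|$, so $(\frac t{20}-1)|Y|\le z$ and $|Y|\le25z/t\le25t^9$ for $t\ge100$. Hence $|A|\le2z\le2t^{10}$, and $L\ne\emptyset$ since $n\ge2^t$. If $|X|\le t^{12}$, then $|Y|+|X|\le t^{13}$, so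
$$|N(X)\cap(L\setminus X)|\ge q|X|\qquad(X\subseteq L,\ |X|\le t^{12}). \tag{7}$$

Let $J=\mathrm{dist}(r,L)\ge1$, attained by $x\in L$. Then $B_{J-1}(r)\subseteq A$. If $J\ge12$, then $b_k\le|A|\le2t^{10}\le t^{13}$ for $k\le11$, and since $N(B_{k-1}(r))\subseteq B_k(r)$, (6) gives $2t^{10}\ge b_{11}\ge(t/15)^{11}$, which is false for $t$ large. So $J\le11$, and by Lemma 3 it suffices to collect $2^J$ pebbles on $x$.

**Step 2: short random routes from $A$ to $L$.** To carry excess from $A$ into $L$ we need short paths that do not all use the same empty vertices. Let $A_0$ be the set of vertices of $A$ with a neighbor in $L$, $A_1=A\setminus A_0$, and $p=\lfloor t/15\rfloor$. For $X\subseteq A_1$ we have $N(X)\subseteq A$ and, by (6), $|N(X)|\ge p|X|$. Apply Hall's theorem with $p$ copies of each vertex of $A_1$: there are pairwise disjoint sets $P(v)\subseteq N(v)\cap A$ with $|P(v)|=p$, one for each $v\in A_1$.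

Draw arcs from each $v\in A_1$ to all members of $P(v)$. By disjointness all in-degrees are at most $1$. Two directed cycles with a common vertex coincide, since both are found by following the unique in-arcs backward. So the directed cycles are vertex-disjoint. Delete all arcs on them; each vertex loses at most one out-arc. The resulting digraph is acyclic, has in-degrees at most $1$, and every $v\in A_1$ has at least $p-1$ out-arcs.

From $u\in A$ run a random path $p_0=u,p_1,p_2,\dots$: choose a uniformly random out-neighbor at each step, and stop at the first $p_k\in A_0$. It stops, because the digraph is finite and acyclic. A given vertex $w$ has at most one ancestor $m$ steps back, and from that ancestor $w$ is reached in $m$ steps with probability at most $(p-1)^{-m}$. Hence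
$$\Pr[k\ge11]\le|A|(p-1)^{-11}\le2t^{10}(p-1)^{-11}\le\tfrac12$$
for $t$ large, and, for each $w\in A$ and $m\ge1$, the sum over all starting points $u$ of $\Pr[p_m=w]$ is at most $(p-1)^{-m}$.

**Step 3: moving excess into $L$.** We claim that moves with all sources in $A$ lead to a configuration $C'$ with $\sum_L(C'-1)\ge2^{J+1}$. (Then $C'\ge C\ge1$ on $L$.) We bring pebbles into $L$ one by one. A *delivery* is a sequence of at most $2^{11}$ moves with sources in $A$ that adds exactly $1$ to $\sum_L(C'-1)$.

Suppose that some deliveries have been made and still $\sum_L(C'-1)<2^{J+1}\le2^{12}$. Initially this sum is at least $0$, since $L\cap Z=\emptyset$. So fewer than $2^{12}$ deliveries, that is at most $2^{23}$ moves, have been made. The total excess is at least $z-2\cdot2^{23}$, and the part on $L$ is $\sum_L(C'-1)<2^{12}$, as $C'\ge1$ there. Hence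
$$\sum_A(C'-1)^+\ge z-2^{12}-2^{24}\ge\tfrac z2\qquad\text{for $t$ large.}$$
Now sum over all $u\in A$ with $C'(u)\ge2$ the expectations of $\mathbf 1_{k\le10}\sum_{m=0}^k2^m(C'(p_m)-1)$ for the random path from $u$. The terms $m=0$ are $(C'(u)-1)\Pr[k\le10]\ge\frac12(C'(u)-1)$ and contribute at least $\frac z4$. A term with $m\ge1$ is at least $-2^m$, and by Step 2 each $w\in A$ is met as $p_m$ with total probability at most $(p-1)^{-m}$. So the sum of the expectations is at least
$$\frac z4-|A|\sum_{m\ge1}\Big(\frac2{p-1}\Big)^m=\frac z4-\frac{2|A|}{p-3}\ge\frac z4-\frac{4z}{p-3}>0$$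
for $t$ large. Therefore some path $p_0,\dots,p_k$ with $k\le10$ has $\sum_{m=0}^k2^m(C'(p_m)-1)>0$. Let $p_{k+1}\in L$ be a neighbor of $p_k\in A_0$. On the path $p_0,\dots,p_{k+1}$ rooted at $p_{k+1}$ the vertex $p_m$ has weight $2^{m-k-1}$, so the sum in Lemma 5(a) is positive, and a pebble can be moved onto $p_{k+1}$. By Lemma 5(b) at most $2^{11}-1$ moves do this, with exactly one move into $p_{k+1}$; all sources are in $A$. This is the next delivery. Repeating, we obtain the claim.

**Step 4: trips inside $L$.** Now we carry the excess in $L$ to $x$. If $C'(x)\ge2^J$ we are done. Otherwise let $C'$ denote the current configuration and $L_\tau=\{v\in L:C'(v)\ge1\}$ after $\tau$ trips, so $L_0=L$. A *trip*: choose $u\in L_\tau\setminus\{x\}$ with $C'(u)\ge2$ and a shortest $u$–$x$ path in $G[L_\tau]$; start from its last vertex other than $x$ with $C'\ge2$ and apply Lemma 3. Then $x$ gains one pebble, $L_{\tau+1}\subseteq L_\tau$, the vertices of $L_\tau\setminus L_{\tau+1}$ lie on the trip path, and $\sum_{L\setminus x}(C'-1)^+$ drops by at most $2$ (the emptied inner vertices had no excess).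

*There is enough excess.* Let $e_x=C'(x)-1\ge0$ at the start of this step. We need $2^J-1-e_x$ trips. At the start the excess on $L\setminus x$ is at least $2^{J+1}-e_x$. After $\tau\le2^J-2-e_x$ trips it is at least $2^{J+1}-e_x-2\tau\ge4+e_x>0$. So a suitable $u$ exists each time.

*The paths exist and are short.* We show by induction on $\tau$ that $G[L_\tau]$ is connected with diameter at most $70t^2$. Each earlier trip ran along part of a geodesic of some $G[L_{\tau'}]$, $\tau'<\tau$. A vertex $v\in L_\tau\subseteq L_{\tau'}$ has at most three neighbors on that geodesic, since any two of them are within distance $2$ in $G[L_{\tau'}]$. There are at most $2^{11}$ trips, and all of $L\setminus L_\tau$ lies on trip paths; so $v$ has at most $3\cdot2^{11}$ neighbors in $L\setminus L_\tau$. By (7), for $X\subseteq L_\tau$ with $|X|\le t^{12}$,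
$$|N(X)\cap(L_\tau\setminus X)|\ge(q-3\cdot2^{11})|X|\ge|X|$$
for $t$ large. For larger $X$ we count vertices: by induction earlier trips had length at most $70t^2$, so $|A|+|L\setminus L_\tau|\le2t^{10}+2^{11}(70t^2+1)\le3t^{10}$. By (5), for $X\subseteq L_\tau$ with $t^{12}<|X|\le\frac34n$,
$$|N(X)\cap(L_\tau\setminus X)|\ge\frac{|X|}{4(t+1)}-3t^{10}\ge\frac{|X|}{8(t+1)},$$
as $t^{12}\ge24(t+1)t^{10}$ for $t$ large. So a ball in $G[L_\tau]$ at least doubles with each step until it exceeds $t^{12}$, which takes at most $\lceil12\log_2t\rceil+1$ steps. After that it grows by a factor at least $1+\frac1{8(t+1)}$ per step until it exceeds $n/2$. Since $\ln(1+y)\ge y/2$ for $0\le y\le1$ and $\ln n\le2.1t$, this takes at most $16(t+1)\cdot2.1t+1$ steps. In total this is at most $35t^2$ steps for $t$ large. Two balls of radius $35t^2$ in $G[L_\tau]$ have more than $n/2$ vertices each, so they meet. This proves the induction step, and the next trip exists and has length at most $70t^2$.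

Thus $x$ obtains $2^J$ pebbles, and $r$ is reached. This proves Proposition 10. $\square$

What stops this proof for larger $z$? The random routes from $A$ to $L$ get longer as $|A|$ grows, and so does $J$; then neither the number of deliveries nor the number of trips is bounded by a constant, and the count of three neighbors per trip is useless against a factor $q$. In the remaining range we replace constants by a budget.

## Three radii and a budget

Assume from here to the end of the proof of Proposition 13 that $t^{10}\le z\le n/t^7$. Let
$$\varepsilon=\frac1{8(t+1)},\qquad\mu=\min(z,2^d).$$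
There are three distances to control. We shall choose a vertex $x$ at distance at most $J$ from $r$, so $2^J$ pebbles are needed at $x$. We shall collect them from the ball of radius $h$ about $x$; one pebble on the boundary sphere is worth $2^{-h}$ at $x$. And a pebble will be brought into a good region along a tree of depth $i$, at a cost of at most $2^i$ moves. So the total cost will be about $2^{h+i+J}$ moves, up to a power of $t$, and it must be less than the excess $z$. Precisely:

* $J$ is the least integer with $b_J>zt^6$; it exists and $J\le d$, since $zt^6<n$.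
* $h$ is the least integer with $n_h2^{-h}\ge t^42^J$.
* $i$ is the least integer with $n_i2^{-i}\ge2t^3\mu$.

**Lemma 11.** For $t$ large, $h$ and $i$ exist and $2^{h+i+J}t^5\le z$.

The proof is a computation with (3) and (4); it is given after the main argument and depends on nothing in between. Since $n_0=1$ and $n_k=0$ for $k>d$, we have $1\le h,i\le d\le t$. By minimality,
$$n_k2^{-k}<t^42^J\ (k<h),\qquad n_k2^{-k}<n_i2^{-i}\ (k<i). \tag{8}$$

## The region $L$ after deleting a few vertices

**Step 1: the split $V=A\cup L$.** We again apply Lemma 9, now with expansion down to $\varepsilon$ but for sets up to $\frac23n$. Take $q=\varepsilon$, $N_0=\frac34n$. By (5), $2\varepsilon|Y|\le|N(Y)\setminus Y|\le z+\varepsilon|Y|$, so $|Y|\le z/\varepsilon=8(t+1)z\le n/12$ for $t$ large. Hence $|A|\le z(1+1/\varepsilon)$, and for $|X|\le\frac23n$ we have $|Y|+|X|\le\frac34n$; so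
$$|N(X)\cap(L\setminus X)|\ge\varepsilon|X|\qquad(X\subseteq L,\ |X|\le\tfrac23n). \tag{9}$$

**Step 2: robustness.** We shall use up vertices of $L$ and collect them in a set $W$. Connectivity of what remains cannot be promised, but almost everything stays within reach of a large target.

**Lemma 12.** Let $W\subseteq L$ and $\emptyset\ne Q'\subseteq L\setminus W$ with $|Q'|\ge2|W|/\varepsilon$. Let $\rho=\lceil\ln n/\ln(1+\varepsilon/2)\rceil$ and $\ell=2\rho$. All but at most $2|W|/\varepsilon$ vertices of $L\setminus W$ are within distance $\ell$ of $Q'$ in $G[L\setminus W]$. Moreover $\ell\le140t^2$ for $t$ large.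

*Proof.* First we grow from $Q'$ to two thirds of everything. Let $Q_j$ be the set of vertices of $L\setminus W$ within distance $j$ of $Q'$ in $G[L\setminus W]$. While $|Q_j|\le\frac23n$, (9) gives $|Q_{j+1}|\ge(1+\varepsilon)|Q_j|-|W|\ge(1+\frac\varepsilon2)|Q_j|$, since $|W|\le\frac\varepsilon2|Q'|\le\frac\varepsilon2|Q_j|$. If $|Q_\rho|\le\frac23n$, this would hold for all $j<\rho$ and give $|Q_\rho|\ge(1+\frac\varepsilon2)^\rho\ge n$, a contradiction. So $|Q_\rho|>\frac23n$.

Then we shrink the rest. Let $P_j=L\setminus(W\cup Q_j)$; for $j\ge\rho$, $|P_j|<n/3$. Vertices of $P_{j+1}$ have no neighbor in $Q_j$, so $N(P_{j+1})\cap(L\setminus P_{j+1})\subseteq(P_j\setminus P_{j+1})\cup W$, and (9) gives $|P_j|\ge(1+\varepsilon)|P_{j+1}|-|W|$ for $j\ge\rho$. Suppose $|P_{2\rho}|>2|W|/\varepsilon$. For $\rho\le j<2\rho$ then $|P_{j+1}|\ge|P_{2\rho}|>2|W|/\varepsilon$, hence $|P_j|\ge(1+\frac\varepsilon2)|P_{j+1}|$. As $|P_{2\rho}|\ge1$, we get $|P_\rho|\ge(1+\frac\varepsilon2)^\rho\ge n$, a contradiction.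

Finally $\ln n\le2.1t$ and $\ln(1+\varepsilon/2)\ge\varepsilon/4$ give $\rho\le2.1t\cdot32(t+1)+1\le68t(t+1)+1\le70t^2$ for $t$ large. $\square$

**Step 3: a good vertex near $r$.** We want $x$ within distance $J$ of $r$ whose sphere of radius $h$ lies at least half in $L$ and whose inner ball has few empty vertices, in weight. Call $v$ *bad* if
$$|A\cap S_h(v)|>\frac{n_h}2\qquad\text{or}\qquad\lambda(v):=\sum_{k<h}2^{-k}|Z\cap S_k(v)|>2^J .$$
We have $\sum_v|A\cap S_h(v)|=|A|n_h$, so at most $2|A|$ vertices are bad for the first reason. By (8), $\sum_v\lambda(v)=z\sum_{k<h}n_k2^{-k}\le z\,h\,t^42^J\le zt^52^J$, so at most $zt^5$ are bad for the second. Together there are at most $2|A|+zt^5\le2z(1+8(t+1))+zt^5<zt^6$ bad vertices. As $b_J>zt^6$, some $x\in B_J(r)$ is not bad. Fix it, and put $Q=S_h(x)\cap L$. Then $|Q|\ge n_h/2$ and $\lambda(x)\le2^J$.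

## Deliveries and trips toward $x$

**Proposition 13.** If $t^{10}\le z\le n/t^7$, then $r$ can be reached.

We keep $x,Q,A,L,\ell$ from the last section. The plan is a procedure in rounds. Each round adds at least $2^{-h}$ to the amount that can be collected at $x$ from $B_h(x)$, without ever taking pebbles that already count there.

**Step 1: the budget.** We fix how many rounds and moves are allowed. Set $M=2^{h+J+1}$ and $\Delta=M(2^i+\ell+1)$. For $t$ large,
$$(i+2)\Delta\le\frac z2,\qquad\frac{n_h}2\ge\Big(1+\frac2\varepsilon\Big)M\ell. \tag{10}$$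
For the first, $2^i+\ell+1\le2^i(\ell+2)$, so $2(i+2)\Delta\le4(t+2)(140t^2+2)2^{h+i+J}\le t^52^{h+i+J}\le z$ by Lemma 11. For the second, $n_h\ge t^42^{h+J}$, while $2(1+\frac2\varepsilon)M\ell\le4(16t+17)\cdot140t^2\cdot2^{h+J}\le t^42^{h+J}$.

**Step 2: states and the stopping rule.** A *state* is a configuration $C'$ (initially $C$) and a set $W\subseteq L$ of used vertices (initially $\emptyset$). Given a state, define the following.

* $L'=L'(W)$ is the set of vertices of $L\setminus W$ within distance $\ell$ of $Q\setminus W$ in $G[L\setminus W]$. If $W$ grows, $L'$ can only shrink.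
* $B^*=B_{h-1}(x)\cup\{u\in S_h(x):C'(u)\ge1\}$.
* $\Phi=\sum_{k<h}2^{-k}\sum_{u\in S_k(x)}(C'(u)-1)+2^{-h}\sum_{u\in S_h(x)}(C'(u)-1)^+$.

If $\Phi\ge2^J$, stop: Lemma 5(a), applied to a BFS tree on $B^*$ rooted at $x$, brings at least $1+\Phi>2^J$ pebbles to $x$, and since $\mathrm{dist}(x,r)\le J$, $r$ is reached. Initially $\Phi\ge-\lambda(x)\ge-2^J$, because negative terms come only from $Z\cap B_{h-1}(x)$.

**Step 3: a round.** When $\Phi<2^J$ we do the following. Throughout the round $L'$ and $B^*$ denote the sets at its start, kept fixed.

*Delivery.* If some $u\in L'\setminus B_h(x)$ has $C'(u)\ge2$, skip this part. Otherwise perform at most $2^i$ moves, all with sources outside $L'\cup B^*$, exactly the last of which lands in $L'\cup B^*$. That such moves exist, unless $r$ can be reached directly, is shown in the next section. If the last move lands in $B^*$, the round ends. Otherwise it lands on some $u\in L'\setminus B^*$. By (I2) below, $L'\cap B_h(x)\subseteq B^*$ and $C'\ge1$ on $L'$; so $u\in L'\setminus B_h(x)$, and now $C'(u)\ge2$.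

*Trip.* From $u\in L'\setminus B_h(x)$ with $C'(u)\ge2$ take a shortest path in $G[L\setminus W]$ to $Q\setminus W$. Its length is at most $\ell$, and all its vertices lie in $L'$. It ends in $S_h(x)$; cut it at its first vertex $p_k\in B_h(x)$. The predecessor of $p_k$ is outside $B_h(x)$, so $p_k\in S_h(x)$. Start at the last vertex before $p_k$ with $C'\ge2$; by (I2) all later vertices before $p_k$ hold exactly one pebble. Move one pebble to $p_k$ by Lemma 3. Put the used vertices other than $p_k$, at most $\ell$ of them, into $W$.

**Step 4: invariants.** We check that the procedure never damages what it relies on. At the start of every round, and also after a delivery (with $L'$ as at the start of the round):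

(I1) $C'\ge C$ on $B_h(x)$.

(I2) $C'\ge1$ on $L'$; consequently, at the start of the round, $L'\cap B_h(x)\subseteq B^*$.

*Proof.* During a round no vertex of $B^*$ loses a pebble: delivery sources are outside $B^*$, and trip sources are outside $B_h(x)$. So from round to round $B^*$ only grows, and its vertices never lose pebbles once they belong to it. Hence vertices of the initial $B^*$ satisfy $C'\ge C$. A vertex of $B_h(x)$ outside the initial $B^*$ lies in $S_h(x)$ and has $C=0$, so $C'\ge C$ there trivially. This is (I1). For (I2): a vertex of the current $L'$ was in all earlier sets $L'$ and is not in $W$. So it was never the source of a delivery move, as such sources are outside $L'$, nor of a trip move, as trip sources enter $W$. Hence $C'\ge C\ge1$ there, since $L\cap Z=\emptyset$. $\square$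

**Step 5: progress.** Each round increases $\Phi$ by at least $2^{-h}$. A delivery takes no pebbles from $B^*$, and the vertices of $S_h(x)\setminus B^*$ start the round with $C'=0$ and contribute $0$ to $\Phi$; so a delivery does not decrease $\Phi$. If its last move lands in $B^*$, it lands in $B_{h-1}(x)$ or on a vertex of $S_h(x)$ with $C'\ge1$, and this adds at least $2^{-h}$. A trip takes no pebbles from $B_h(x)$ and adds one to $p_k\in L'\cap S_h(x)$, where $C'(p_k)\ge1$ by (I2); this adds $2^{-h}$.

So after $M=2^h\cdot2^{J+1}$ rounds at the latest, $\Phi$ has risen from at least $-2^J$ to at least $2^J$. At the start of any round at most $M-1$ rounds have been completed. Hence at most $(M-1)(2^i+\ell)$ moves have been made, and $|W|\le(M-1)\ell\le\Delta\le z/4$.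

**Step 6: $L'$ is almost everything.** We need that few vertices lie outside $L'$. By (10), $|Q\setminus W|\ge\frac{n_h}2-|W|\ge\frac2\varepsilon M\ell\ge2|W|/\varepsilon$, and $Q\setminus W\ne\emptyset$. So Lemma 12 applies with $Q'=Q\setminus W$ and gives
$$|V\setminus L'|\le|A|+|W|\Big(1+\frac2\varepsilon\Big)\le z\Big(2+\frac2\varepsilon\Big)<t^2z \tag{11}$$
for $t$ large.

## Why a delivery is always available

Consider the start of a round with $\Phi<2^J$ and no $u\in L'\setminus B_h(x)$ with $C'(u)\ge2$. By (I2), $C'=1$ on $L'\setminus B_h(x)$. We average again as in Proposition 8, but ask for much less: not $2^d$ pebbles, only a positive sum at some vertex of $L'$. For this it is enough that the sum is positive at more than $t^2z$ vertices.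

**Step 1: hide the pebbles in $B^*$.** A delivery must not use pebbles of $B^*$, so we remove them from the count. Let $\hat C=\min(C',1)$ on $B^*$, $\hat C=C'$ elsewhere, and $\hat e=\hat C-1$. Then $\hat C\le1$ on $B^*$, and $\hat C=1$ on $L'$, because $L'\cap B_h(x)\subseteq B^*$ and $C'\ge1$ on $L'$.

**Step 2: little has been hidden or spent.** We bound the loss in (1). Let $m\le(M-1)(2^i+\ell)$ be the number of moves made so far and $X_B=\sum_{B^*}(C'-1)^+$. The positive terms of $\Phi$ sum to at least $2^{-h}X_B$. Its negative terms come from vertices of $B_{h-1}(x)$ with $C'=0$, which by (I1) lie in $Z$, so they sum to at least $-\lambda(x)\ge-2^J$. Hence $2^{-h}X_B\le\Phi+2^J<2^{J+1}$, that is, $X_B<M$; so $m+X_B\le\Delta$. By (1) and the remark after it,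
$$\sum\hat e=-m-X_B\ge-\Delta,\qquad z\ge\sum\hat e^+\ge z-2m-X_B\ge z-2\Delta .$$

**Step 3: many vertices have a positive sum.** Let
$$F(v)=\sum_{k<i}2^{-k}\sum_{u\in S_k(v)}\hat e(u)+2^{-i}\sum_{u\in S_i(v)}\hat e^+(u).$$
By (8), $\sum_{k<i}n_k2^{-k}\le i\,n_i2^{-i}$. With vertex-transitivity, (10) and the definition of $i$,
$$\sum_vF(v)=\Big(\sum\hat e\Big)\sum_{k<i}n_k2^{-k}+n_i2^{-i}\sum\hat e^+\ge n_i2^{-i}(z-2\Delta-i\Delta)\ge\frac z2\,n_i2^{-i}\ge t^3\mu z .$$
Let $T_v$ be a BFS tree on $B_{i-1}(v)\cup\{u\in S_i(v):\hat e(u)>0\}$. By Lemma 5(a), $1+F(v)$ pebbles can be brought to $v$ from $\hat C\le C'$. If $F(v)\ge2^d$ for some $v$, then $r$ can be reached directly and we are done. Otherwise, for all $v$, $F(v)\le\min(2^d,\sum\hat e^+)\le\min(2^d,z)=\mu$. So at least $t^3z$ vertices have $F(v)>0$, and by (11) one of them lies in $L'$.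

**Step 4: the delivery.** We turn this $v\in L'$ into the moves required. Here $\hat e(v)=0$, so by Lemma 5(a) the number of pebbles that can be moved onto $v$ along $T_v$ from $\hat C$ is at least $F(v)>0$, hence at least one. By Lemma 5(b), at most $2^i$ moves suffice. Truncate this sequence at the first move that lands in $L'\cup B^*$; there is one, since $v\in L'$. Until then, starting from $\hat C$, every vertex of $L'\cup B^*$ holds at most one pebble, so no such vertex is a source. The truncated sequence is valid also from $C'\ge\hat C$, its sources are outside $L'\cup B^*$, and exactly its last move lands in $L'\cup B^*$. This is a delivery.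

So the procedure runs until $\Phi\ge2^J$ or $r$ is reached directly. Given Lemma 11, Proposition 13 is proved. $\square$

## The inequality $2^{h+i+J}t^5\le z$

We prove Lemma 11. Let $\tau=2^{-26}$. Each of $J,h,i$ is bounded above by exhibiting one radius $2a$ at which the defining inequality holds. For $z$ below $2^{\tau t}$ one radius serves all three; above, we optimize each with entropy.

**Range $t^{10}\le z<2^{\tau t}$.** Let $g(a)=\binom t{as}^24^{-a}$. By (3), $n_{2a}2^{-2a}\ge g(a)$ when $2as\le t$. We first check that $g$ becomes large enough. Let $a^*=\lfloor t/(2^{30}s)\rfloor$. As $s\le\sqrt t$, for $t$ large $t/2^{31}\le a^*s\le t/2^{30}$. Using $\binom tk\ge(t/k)^k$ with $k=a^*s$, and $a^*\le t/2^{30}$,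
$$g(a^*)\ge2^{60t/2^{31}-4t/2^{31}}=2^{56t/2^{31}}\ge t^72^{\tau t}>t^7z,$$
since $\tau=32/2^{31}$. Let $a\in[1,a^*]$ be minimal with $g(a)\ge t^7z$.

Next, $2^{6a}\le z^{1/2}$. If $a=1$, then $64\le z^{1/2}$ for $t$ large. If $a\ge2$, put $b=a-1\ge a/2$. Since $z\ge t^{10}$, $t/(bs)\ge2^{30}$ and $s\ge1$,
$$z^2\ge t^7z>g(b)\ge\Big(\frac{(t/(bs))^{2s}}4\Big)^b\ge\Big(\frac{(t/(bs))^2}4\Big)^b\ge2^{58b},$$
so $2^{6a}\le2^{12b}<z^{24/58}\le z^{1/2}$.

Now all three radii are at most $2a$. We have $b_{2a}\ge n_{2a}\ge g(a)\ge t^7z>zt^6$, so $J\le2a$. We have $n_{2a}2^{-2a}\ge g(a)\ge t^7z\ge2t^3z\ge2t^3\mu$, so $i$ exists and $i\le2a$. And $t^42^J\le t^42^{2a}\le t^4z^{1/2}\le t^7z\le g(a)\le n_{2a}2^{-2a}$, so $h$ exists and $h\le2a$. Hence $2^{h+i+J}t^5\le2^{6a}t^5\le z^{1/2}z^{1/2}=z$, using $t^{10}\le z$.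

**Range $2^{\tau t}\le z\le n/t^7$.** Write $z=2^{\zeta t}$ and $\eta=\tau/10$, so $\zeta\ge\tau=10\eta$. We collect linear bounds on $H$ and $\varphi$. Since $H(0)=0$, $H(\frac15)=0.7219\ldots$ and $H$ is concave, on $[0,\frac15]$ we have $H(\beta)\ge3.6\beta$ and $\varphi(\beta)=2H(\beta)-2\beta\ge5.2\beta$. Moreover $2H(\frac15)>1.44$ and $\varphi(\frac15)>1.04$. As $H(\frac12)=1$, also $H(\beta)\ge2\beta$ on $[0,\frac12]$. For $t$ large, $(\eta-\xi_t)t>7\log_2t+1$. We use (4) each time, and values of $\beta$ exist by continuity.

*The radius $J$.* If $\zeta\le1.4$, choose $\beta\in[0,\frac15]$ with $2H(\beta)=\zeta+\eta$. Then $n_{2a_\beta}\ge2^{(\zeta+\eta-\xi_t)t}>zt^6$, so $J\le2a_\beta\le2\beta t\le(\zeta+\eta)t/3.6$. If $\zeta>1.4$, then $J\le(\zeta+\eta)t/2$: when $\zeta+\eta\le2$, choose $\beta\le\frac12$ with $2H(\beta)=\zeta+\eta$, and again $J\le2\beta t\le H(\beta)t$; when $\zeta+\eta>2$, use $J\le d\le t$.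

*The radius $h$.* Since $J\le d\le t$, we can choose $\beta\in[0,\frac15]$ with $\varphi(\beta)=J/t+\eta\le1.04$. Then $n_{2a_\beta}2^{-2a_\beta}\ge2^{(\varphi(\beta)-\xi_t)t}\ge t^42^J$. So $h$ exists and $h\le2\beta t\le(J+\eta t)/2.6$.

*The radius $i$.* We have $\mu\le2^{\min(\zeta,1)t}$. Choose $\beta\in[0,\frac15]$ with $\varphi(\beta)=\min(\zeta,1)+\eta\le1.04$. Then $n_{2a_\beta}2^{-2a_\beta}\ge2t^3\mu$, so $i$ exists and $i\le(\min(\zeta,1)+\eta)t/2.6$.

*The sum.* In all cases $h+J\le\frac{3.6}{2.6}J+\frac{\eta t}{2.6}$. If $\zeta\le1.4$, then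
$$\frac{h+i+J}t\le\frac{\zeta+\eta}{3.6}\cdot\frac{3.6}{2.6}+\frac\eta{2.6}+\frac{\zeta+\eta}{2.6}=\frac{2\zeta+3\eta}{2.6}\le\frac{2.3}{2.6}\zeta\le0.9\,\zeta .$$
If $\zeta>1.4$, then
$$\frac{h+i+J}t\le\frac{\zeta+\eta}2\cdot\frac{3.6}{2.6}+\frac{1+2\eta}{2.6}\le0.6924\,\zeta+0.3847+1.5\eta\le0.98\,\zeta,$$
since $0.2876\cdot1.4>0.4>0.3847+1.5\eta$. Hence $2^{h+i+J}t^5\le z\cdot t^52^{-0.02\zeta t}\le z\cdot t^52^{-0.02\tau t}\le z$ for $t$ large. This proves Lemma 11. $\square$

## From the four ranges to all but finitely many Kneser graphs

*Proof of Theorem 1.* Let $t$ be large, $1\le s\le\sqrt t$, $|C|=n$ and $C(r)=0$. If $z\le D$, Proposition 4 applies. If $z>D$, then $z<t^{10}$, or $t^{10}\le z\le n/t^7$, or $z>n/t^7$, and Propositions 10, 13 and 8 apply. All conditions on $t$ were uniform in $s$. So $\pi(G)\le n$, and $G$ is Class 0. $\square$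

*Proof of Corollary 2.* Apply (ii) with $c=1$: there is $t_0'$ such that $K(2t+s,t)$ is Class 0 for $t>t_0'$ and $s\ge(t/\log_2t)^{1/2}$. For $t\ge2$ and $1\le s<(t/\log_2t)^{1/2}\le\sqrt t$ with $t>t_0$, use Theorem 1. Hence with $t_1=\max(t_0,t_0',2)$ the graph $K(m,t)$ is Class 0 for every $t>t_1$ and every $m\ge2t+1$.

For $2\le t\le t_1$, result (i) gives Class 0 whenever $m\ge3t-1$. For $t=1$ the graph $K(m,1)$ is complete, and we saw that complete graphs are Class 0. For $t=2$ the condition $m\ge3t-1=5$ is no restriction. So the only connected Kneser graphs not covered are among the finitely many with $3\le t\le t_1$ and $2t+1\le m\le3t-2$. $\square$
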